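# Lipschitz regularity of harmonic functions on $\mathrm{RCD}(K,\infty)$ spaces, without doubling

## 1. A dimension-free Lipschitz estimate for $\Delta u=f$

Throughout, $(\mathrm X,\mathsf d,\mathfrak m)$ is an $\mathrm{RCD}(K,\infty)$ space, $\Omega\subset\mathrm X$ is open, and $B_r(x)$ is the open ball. The words used in the statements are recalled in Section 2. Write $\mathrm{Lip}(u;E)$ for the best Lipschitz constant of $u$ on $E$.

**Theorem 1.** There are universal constants $\epsilon\in(0,1)$ and $C<\infty$ (independent of the space, of $K$ and of any dimension) such that the following holds. Let $\mathrm X$ be $\mathrm{RCD}(K,\infty)$, $R>0$ with $KR^2\ge-1$, $B_{R'}(x_0)\subset\Omega$ for some $R'>R$, and $\Delta u=f$ in $\Omega$ with $f\in L^\infty(B_{R'}(x_0))$. Then $u$ has a Lipschitz representative on $B_{\epsilon R}(x_0)$, and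
$$\sup_{B_{\epsilon R}(x_0)}|u|+R\,\mathrm{Lip}\big(u;B_{\epsilon R}(x_0)\big)\le \frac{C}{\mathfrak m(B_{\epsilon R}(x_0))^{1/2}}\Big(\|u\|_{L^2(B_R(x_0))}+R^2\,\mathfrak m(B_R(x_0))^{1/2}\|f\|_{L^\infty(B_R(x_0))}\Big).$$

**Corollary 2.** Every harmonic function in $\Omega$, and every $u$ with $\Delta u=f$ and $f$ locally bounded, has a locally Lipschitz representative in $\Omega$.

This answers a question in Ivan Yuri Violo, "An overview of regularity results for the Laplacian and $p$-Laplacian in metric spaces", arXiv:2502.00825 (2025): do harmonic functions on an $\mathrm{RCD}(K,\infty)$ space, with no doubling assumed, have a continuous representative? They do, and the representative is even locally Lipschitz. For locally doubling spaces this is known background.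

**Proof of Corollary 2 from Theorem 1.** Given $x_0\in\Omega$, choose $R'>R>0$ so small that $B_{R'}(x_0)\subset\Omega$, $f$ is bounded on $B_{R'}(x_0)$ and $KR^2\ge-1$. Theorem 1 gives a Lipschitz representative on a ball around $x_0$. On the overlap of two such balls, which is open, the two representatives are continuous and agree a.e., so they agree everywhere because every nonempty open set has positive measure. They glue to one locally Lipschitz function. It equals $u$ a.e. in $\Omega$, since $\mathrm X$ is separable and countably many of the balls cover $\Omega$. $\square$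

## 2. The spaces, the weak equation, and the shape of the estimate

**Definition ($\mathrm{RCD}(K,\infty)$ space).** $(\mathrm X,\mathsf d)$ is a complete separable metric space, $\mathfrak m\ne0$ is a nonnegative Borel measure, finite on bounded sets, with $\operatorname{supp}\mathfrak m=\mathrm X$. For some (equivalently, every) $x_0$ there are $C,c>0$, possibly depending on $x_0$, with $\mathfrak m(B_r(x_0))\le Ce^{cr^2}$ for all $r>0$. For $u\in W^{1,2}(\mathrm X)$ let $|Du|$ be the minimal weak upper gradient and $\mathrm{Ch}(u)=\frac12\int|Du|^2\,d\mathfrak m$ the Cheeger energy. Moreover: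

* (i) $\mathrm{Ch}$ is a quadratic form on $W^{1,2}(\mathrm X)$ (the space is infinitesimally Hilbertian), so there are a pointwise inner product $\langle\nabla u,\nabla v\rangle$ and a linear Laplacian $\Delta$ with domain $D(\Delta)$;
* (ii) (Sobolev-to-Lipschitz) every $u\in W^{1,2}(\mathrm X)$ with $|Du|\le1$ a.e. has a $1$-Lipschitz representative;
* (iii) (weak Bochner inequality) $\displaystyle\frac12\int|Du|^2\Delta g\,d\mathfrak m\ge\int\big(\langle\nabla u,\nabla\Delta u\rangle+K|Du|^2\big)g\,d\mathfrak m$ for all $u\in D(\Delta)$ with $\Delta u\in W^{1,2}(\mathrm X)$ and all $g\in D(\Delta)\cap L^\infty(\mathfrak m)$ with $g\ge0$, $\Delta g\in L^\infty(\mathfrak m)$.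

Examples show what the axioms do. On $\mathbb R^n$ with Lebesgue measure, $|Du|=|\nabla u|$, and this is the basic $\mathrm{RCD}(0,\infty)$ space. Axiom (i) excludes $\mathbb R^2$ with the sup norm: there $|Du|$ is the $\ell^1$ norm of the gradient, so where $u=x_1$ and $v=x_2$ one has $|D(u+v)|^2+|D(u-v)|^2=8$ but $2|Du|^2+2|Dv|^2=4$. Axiom (ii) excludes $[0,1]\cup[2,3]$ with Lebesgue measure: the function equal to $0$ on the first interval and to $5$ on the second has $|Du|=0$, and it is not $1$-Lipschitz. The Gaussian line $(\mathbb R,|\cdot|,e^{-x^2/2}dx)$ is a standard $\mathrm{RCD}(1,\infty)$ space: here $\Delta u=u''-xu'$, and for smooth $u$ one has $\frac12\Delta(u'^2)-u'(\Delta u)'=u''^2+u'^2\ge u'^2$.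

**Definition (local spaces and the weak equation).** $\mathsf{LIP}_{bs}(\Omega)$ is the set of Lipschitz $\varphi:\mathrm X\to\mathbb R$ whose support is bounded and at positive distance from $\mathrm X\setminus\Omega$. The space $L^2_{\rm loc}(\Omega)$ consists of functions square integrable on the support of each $\eta\in\mathsf{LIP}_{bs}(\Omega)$, and $W^{1,2}_{\rm loc}(\Omega)$ of those $u\in L^2_{\rm loc}(\Omega)$ with $\eta u\in W^{1,2}(\mathrm X)$ for all such $\eta$. Then $|Du|$ and $\langle\nabla u,\nabla\varphi\rangle$ make sense a.e. on $\Omega$ by locality. For $f\in L^2_{\rm loc}(\Omega)$, "$\Delta u=f$ in $\Omega$" means $u\in W^{1,2}_{\rm loc}(\Omega)$ and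
$$\int_\Omega\langle\nabla u,\nabla\varphi\rangle\,d\mathfrak m=-\int_\Omega f\varphi\,d\mathfrak m\qquad\text{for all }\varphi\in\mathsf{LIP}_{bs}(\Omega).$$
Harmonic means $f=0$.

For $\Omega=(0,1)\subset\mathbb R$, the hat $(\frac14-|x-\frac12|)_+$ is in $\mathsf{LIP}_{bs}(\Omega)$, while $(\frac12-|x-\frac12|)_+$ is not: its support touches the boundary. Note that supports are bounded but need not be compact.

**Definition (locally doubling).** For every $R>0$ there is $C_R\ge1$ with $\mathfrak m(B_{2r}(x))\le C_R\,\mathfrak m(B_r(x))$ for all $x\in\mathrm X$, $0<r\le R$.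

The Gaussian line is not locally doubling in this sense: for $x\ge3$, since $e^{-s^2/2}$ decreases on $s>0$,
$$\frac{\mathfrak m(B_2(x))}{\mathfrak m(B_1(x))}\ge\frac{\frac12e^{-(x-3/2)^2/2}}{2e^{-(x-1)^2/2}}=\tfrac14\,e^{(x-5/4)/2}\to\infty\quad(x\to\infty).$$
More to the point for Theorem 1: all $\mathbb R^n$ are $\mathrm{RCD}(0,\infty)$, the ratio $\mathfrak m(B_{2r})/\mathfrak m(B_r)=2^n$ is unbounded in $n$, and the constants $\epsilon,C$ must serve every $n$ at once.

**Remark (why the small ball is in the denominator).** One might hope for $\mathfrak m(B_R)^{-1/2}$ instead of $\mathfrak m(B_{\epsilon R})^{-1/2}$. With universal constants this is false, for every $\epsilon\in(0,1)$. On $\mathbb C^m=\mathbb R^{2m}$ let $u=\operatorname{Re}z_1^k$, which is harmonic, with $m=k\lceil4\epsilon^{-2}\rceil$. Then $\sup_{B_\epsilon}|u|^2=\epsilon^{2k}$. If $z$ is a standard complex Gaussian vector, $|z_1|^2$ is exponential and $|z|^2$ is Gamma distributed with parameter $m$, so $\mathbb E|z_1|^{2k}=k!$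 and $\mathbb E|z|^{2k}=(m+k-1)!/(m-1)!$. As $z/|z|$ is uniform on the sphere and independent of $|z|$, the mean of $|z_1|^{2k}$ on the unit sphere is the quotient $\binom{m+k-1}{k}^{-1}$. Since $\binom{m+k-1}k=\prod_{j=1}^k\frac{m-1+j}{j}$ and each factor is $\ge\frac{m-1+k}{k}\ge\frac mk$, the mean of $u^2\le|z_1|^{2k}$ over $B_1$ is at most $(k/m)^k\le(\epsilon^2/4)^k$. So $\sup_{B_\epsilon}u^2$ exceeds the mean of $u^2$ over $B_1$ by a factor at least $4^k\to\infty$.

## 3. Harmonic functions on the line, on the Gaussian line, and on $\mathbb R^n$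

On $\mathbb R$, harmonic functions on an interval are affine. On the Gaussian line the weak equation reads $(u'e^{-x^2/2})'=0$, so $u'=ce^{x^2/2}$: smooth, but with unbounded derivative if $c\ne0$. So even for $\Omega=\mathrm X$ and $K=1$, "locally Lipschitz" cannot become "Lipschitz".

On $\mathbb R^n$ there is a proof by heat flow that we will imitate. Let $u$ be harmonic near the closed unit ball around $0$, let $\chi$ be a smooth cutoff, $\chi=1$ on $B_{1/2}$ and $\chi=0$ off $B_{3/4}$, and $w=\chi u$. Then $\Delta w=g:=2\nabla u\cdot\nabla\chi+u\Delta\chi$ is supported in the annulus $\frac12\le|x|\le\frac34$, and, with $P_t=e^{t\Delta}$,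
$$w=P_1w-\int_0^1P_tg\,dt .$$
For $|x|<\frac14$ the annulus is at distance at least $\frac14$ from $x$, so the Gaussian kernel gives $|P_tg(x)|\le(4\pi t)^{-n/2}e^{-1/(64t)}\|g\|_{L^1}$. The factor $e^{-1/(64t)}$ makes the integral converge at $t=0$. Differentiating in $x$ costs another negative power of $t$ and does no harm. So $u$ is bounded and Lipschitz near $0$.

## 4. Where Sobolev gain stops, and a competition of two exponents

**Moser iteration.** The first approach to boundedness of weak solutions is Moser's: combine the Caccioppoli inequality $\|Du\|_{L^2(B')}\lesssim\|u\|_{L^2(B)}$ with a Sobolev inequality to pass from $L^2$ to $L^q$ for some $q>2$, and iterate on powers of $u$. On a locally doubling space this is where the local exponent $s$ in $\mathfrak m(B_r(x))/\mathfrak m(B_R(y))\ge C(r/R)^s$ enters. In our class the gain is the step that fails. Fix any $q>2$ and take $n>\frac{2q}{q-2}$. On $B_1\subset\mathbb R^n$ the function $|x|^{-n/q}$ is not in $L^q$, since $\int_0^1r^{-n}r^{n-1}dr=\infty$;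 but its gradient has size $\frac nq|x|^{-n/q-1}$, which is square integrable because $\frac{2n}q+2<n$, and the function itself is then in $L^2$ too. So for no $q>2$ does $W^{1,2}(B_1)\subset L^q(B_1)$ hold in all these $\mathrm{RCD}(0,\infty)$ spaces, and there is no first step for the iteration.

**The heat flow proof.** Section 3 meets the same obstacle in another form: the on-diagonal factor $(4\pi t)^{-n/2}$ depends on $n$, and a general $\mathrm{RCD}(K,\infty)$ space offers no such kernel bound. A second difficulty is that $\chi$ is now only Lipschitz, so $g$ is a distribution and not a function. Two facts survive without dimension.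

* The Davies–Gaffney estimate: between sets at distance $\delta$, $P_t$ has $L^2$ norm at most $e^{-\delta^2/(4t)}$.
* Wang's Harnack inequality, which compares $P_tf(x)$ with $P_t(f^p)(y)$ at the cost of $e^{C\mathsf d^2(x,y)/t}$. Averaging over $y\in B_\rho(x_0)$ turns it into a bound of $P_tf$ on $B_\rho(x_0)$ by $e^{C\rho^2/t}\mathfrak m(B_\rho(x_0))^{-1/2}\|f\|_2$.

The second bound blows up exponentially as $t\to0$, which looks fatal after a mere power $t^{-n/2}$. But the decay is also exponential, with the same $1/t$. The rate of growth is a multiple of $\rho^2$, and $\rho$ is ours to choose; the rate of decay is fixed by the distance from the ball to the annulus. For $\rho$ small the decay wins. Everything below serves to make this precise, with a Lipschitz bound alongside the sup bound.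

**The exponent in Harnack.** The version with $p=2$ is not enough. It gives, for $f\ge0$ and $x\in B=B_\rho(x_0)$,
$$(P_tf)^2(x)\le\frac{e^{C\rho^2/t}}{\mathfrak m(B)}\int f^2\,P_t1_B\,d\mathfrak m .$$
Here $f^2$ is only in $L^1$, so one would need $P_t1_B$ to be small in $L^\infty$ on $\{f\ne0\}$; Davies–Gaffney gives smallness only in $L^2$. With $p<2$ the function $f^p$ lies in $L^{2/p}$, $2/p>1$, and smallness of $P_t1_B$ in a finite $L^r$ suffices. That smallness follows from $0\le P_t1_B\le1$ and the $L^2$ estimate. We use $f^{9/5}$ and $L^{10}$.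

## 5. The heat semigroup and reduction to unit scale

$P_t=e^{t\Delta}$ is the heat semigroup. With our normalization, $\int\langle\nabla u,\nabla v\rangle=-\int v\,\Delta u$ for $u\in D(\Delta)$, $v\in W^{1,2}(\mathrm X)$. We use these facts.

* (F1) $P_t$ is self-adjoint, strongly continuous and analytic on $L^2$ (so $t\mapsto P_tf$ is $C^1$ on $(0,\infty)$ into $L^2$), positivity preserving, and contractive on each $L^p$, with consistent extensions. We have $\|\Delta P_tf\|_2\le\|f\|_2/t$, hence $\|DP_tf\|_2^2=-\int P_tf\,\Delta P_tf\le\|f\|_2^2/t$. By the growth condition it preserves mass (Ambrosio–Gigli–Savaré, *Invent. Math.* 195 (2014)). Defining $P_t$ on $L^\infty$ by duality, $P_t1=1$.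
* (F2) $|DP_tf|\le e^{-Kt}P_t|Df|$ a.e. for $f\in W^{1,2}(\mathrm X)$ (Savaré, *Discrete Contin. Dyn. Syst.* 34 (2014)).
* (F3) Leibniz and chain rules, locality, and $|Df|\le\operatorname{lip}f$ for $f$ Lipschitz, where $\operatorname{lip}f(z)=\limsup_{z'\to z}|f(z')-f(z)|/\mathsf d(z,z')$ is the local slope. Lipschitz functions are strongly dense in $W^{1,2}$ (density in energy is due to Ambrosio–Gigli–Savaré; it is strong since $\mathrm{Ch}$ is quadratic).

On $L^1+L^\infty$, $P_th$ is determined by $\int\psi P_th=\int hP_t\psi$ for $\psi\in L^1\cap L^\infty$, so it preserves positivity there too. Two consequences: for $a,b\ge0$,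
$$P_t(ab)^2\le P_t(a^2)\,P_t(b^2),\qquad P_ta\le\big(P_t(a^{3/2})\big)^{2/3}\qquad\text{a.e.,}\tag{1}$$
whenever the functions lie in $L^1+L^\infty$. For the first, apply $P_t$ to $2ab\le\lambda a^2+\lambda^{-1}b^2$ for all $\lambda\in\mathbb Q_+$ and optimize in $\lambda$ at a.e. point. For the second, do the same with Young's inequality $a\le\frac23\lambda a^{3/2}+\frac13\lambda^{-2}$ and $P_t1=1$: the minimum over $\lambda>0$ of $\frac23\lambda A+\frac13\lambda^{-2}$ is $A^{2/3}$. With $b=1$ the first gives $(P_ta)^2\le P_t(a^2)$.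

**Scaling.** Replace $\mathsf d$ by $\mathsf d/R$. Then $|D\cdot|,\Delta,K,f$ become $R|D\cdot|,R^2\Delta,R^2K,R^2f$ (both sides of (iii) are multiplied by $R^4$), Lipschitz constants are multiplied by $R$, and $B_{rR}$ becomes the ball of radius $r$. So Theorem 1 for $(R,K)$ is Theorem 1 for $(1,KR^2)$, and it suffices to treat $R=1$, $K\ge-1$. From now on until the proof of Theorem 1 is complete, $K\ge-1$; put
$$\kappa:=e^{-2},\qquad c(t):=\int_0^te^{2Ks}\,ds\ \ge\ te^{-2t}\ \ge\ \kappa t\qquad(0<t\le1).$$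

## 6. Local slopes and curves from Sobolev-to-Lipschitz

Axiom (ii) is a global statement about gradients bounded a.e. We need a local, pointwise version, and enough curves to integrate along.

**Lemma 3 (local slope).** Let $v$ be Lipschitz, $g\ge0$ continuous near $z$, $|Dv|\le g$ a.e. near $z$. Then $\operatorname{lip}v(z)\le g(z)$.

**Proof.** The plan is to truncate $v-v(z)$ by a cone, so that the truncation is globally controlled. Let $G>g(z)$ and choose $r>0$ with $|Dv|\le g\le G$ a.e. on $B_r(z)$. Let $L\ge\mathrm{Lip}(v)$, $\eta=G(r-\mathsf d(z,\cdot))_+$ and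
$$V=\max\{-\eta,\min\{v-v(z),\eta\}\}.$$
$V$ is bounded and Lipschitz with bounded support, so $V\in W^{1,2}(\mathrm X)$. By locality, a.e. on $B_r(z)$ the value $|DV|$ is one of $|Dv|,|D\eta|$, both $\le G$; off $B_r(z)$ we have $V=0$ and $|DV|=0$ a.e. So $|DV|\le G$ a.e., and (ii) applied to $V/G$ gives a $G$-Lipschitz representative of $V$. As $V$ is continuous and $\operatorname{supp}\mathfrak m=\mathrm X$, $V$ itself is $G$-Lipschitz. If $\mathsf d(z,z')\le Gr/(L+G)$ then $|v(z')-v(z)|\le L\,\mathsf d(z,z')\le G(r-\mathsf d(z,z'))=\eta(z')$, so $V(z')=v(z')-v(z)$, while $V(z)=0$. Hence $|v(z')-v(z)|\le G\,\mathsf d(z,z')$ for $z'$ near $z$, that is, $\operatorname{lip}v(z)\le G$. Let $G\downarrow g(z)$. $\square$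

**Lemma 4 (length space).** For $x,y\in\mathrm X$ and $L>\mathsf d(x,y)$ there is an $L$-Lipschitz curve $\gamma:[0,1]\to\mathrm X$ from $x$ to $y$.

**Proof.** **Step 1: short chains.** We show that points can be joined by chains with small steps and almost minimal total length. For $\varepsilon>0$ let $\mathsf d_\varepsilon(x,z)$ be the infimum of $\sum_i\mathsf d(z_i,z_{i+1})$ over finite chains from $x$ to $z$ with all steps $<\varepsilon$ ($+\infty$ if there are none). Clearly $\mathsf d_\varepsilon\ge\mathsf d$. For $N>0$ let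
$$v=\min\{\mathsf d_\varepsilon(x,\cdot),(2N-\mathsf d(x,\cdot))_+\}.$$
If $\mathsf d(y,z)<\varepsilon$, then $\mathsf d_\varepsilon(x,y)$ and $\mathsf d_\varepsilon(x,z)$ are both infinite, or both finite and differ by at most $\mathsf d(y,z)$; in either case $|v(y)-v(z)|\le\mathsf d(y,z)$. If $\mathsf d(y,z)\ge\varepsilon$, then $|v(y)-v(z)|\le2N\le\frac{2N}\varepsilon\mathsf d(y,z)$. So $v$ is Lipschitz with bounded support, lies in $W^{1,2}$, and $|Dv|\le\operatorname{lip}v\le1$. By (ii) and continuity, $v$ is $1$-Lipschitz. Since $v(x)=0$, $v(z)\le\mathsf d(x,z)$. If $\mathsf d(x,z)<N$, then $2N-\mathsf d(x,z)>N>\mathsf d(x,z)\ge v(z)$, so $v(z)=\mathsf d_\varepsilon(x,z)$ and $\mathsf d_\varepsilon(x,z)\le\mathsf d(x,z)$. As $N$ is arbitrary, $\mathsf d_\varepsilon=\mathsf d$ for all $\varepsilon>0$.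

**Step 2: approximate midpoints.** Let $x\ne z$, $\mathsf d=\mathsf d(x,z)$. Take a chain with steps $<\varepsilon$ and total length $\ell<\mathsf d+\varepsilon$, and let $m$ be the first point at which the partial length is at least $\ell/2$. Then $\mathsf d(x,m)\le\frac\ell2+\varepsilon$ and $\mathsf d(m,z)\le\frac\ell2$. Both are at most $\frac{\mathsf d}2+\frac{3\varepsilon}2$, and $\varepsilon$ is arbitrary.

**Step 3: the curve.** If $x=y$ take a constant curve. Otherwise choose $\varepsilon_k>0$ with $\prod_k(1+\varepsilon_k)\le L/\mathsf d(x,y)$. Set $\gamma_0=x,\gamma_1=y$. Having defined $\gamma$ on multiples of $2^{-(k-1)}$, insert between neighbours $a,b$ a point $m$ at distance at most $(1+\varepsilon_k)\mathsf d(a,b)/2$ from both (take $m=a$ if $a=b$). Neighbours at level $k$ are at distance at most $2^{-k}\mathsf d(x,y)\prod_{j\le k}(1+\varepsilon_j)\le2^{-k}L$. By the triangle inequality $\gamma$ is $L$-Lipschitz on the dyadic numbers, and it extends to $[0,1]$ because $\mathrm X$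 is complete. $\square$

## 7. Two reverse inequalities for the heat flow

The curvature enters here, through (F2). The first inequality regularizes $L^\infty$ to Lipschitz; the second, of entropy type, is the infinitesimal form of Harnack.

**Lemma 5.** Let $t>0$, $f\in L^2\cap L^\infty$.

(a) $2c(t)|DP_tf|^2\le P_t(f^2)-(P_tf)^2$ a.e. In particular $P_tf$ has a Lipschitz representative with constant $\le\|f\|_\infty/\sqrt{2c(t)}$.

(b) If $f\ge0$, $\varepsilon>0$, $f_\varepsilon=f+\varepsilon$, then a.e.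
$$c(t)\frac{|DP_tf|^2}{P_tf_\varepsilon}\le P_t(f_\varepsilon\log f_\varepsilon)-P_tf_\varepsilon\log P_tf_\varepsilon .$$

**Proof.** **Step 1: an interpolation and its derivative.** We interpolate between $P_t\Phi(f)$ and $\Phi(P_tf)$. Let $\Phi(r)=r^2$ in case (a), and $\Phi(r)=(r+\varepsilon)\log(r+\varepsilon)-\varepsilon\log\varepsilon$ on $[0,\infty)$ in case (b). Then $\Phi(0)=0$ and $\Phi$ is smooth, with bounded derivatives of each order on the range of the functions below. Let $0\le\psi\in L^1\cap L^\infty$, $h_s=P_{t-s}f$ and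
$$\Lambda(s)=\int P_s\psi\,\Phi(h_s)\,d\mathfrak m,\qquad 0\le s\le t .$$
Since $s\mapsto P_s\psi$ and $s\mapsto h_s$ are continuous into $L^2$ and $\Phi$ is Lipschitz on the range with $\Phi(0)=0$, $\Lambda$ is continuous on $[0,t]$. For $0<s<t$ both maps are $C^1$ into $L^2$ and bounded in $L^\infty$. By Taylor expansion,
$$\Phi(h_{s+\delta})-\Phi(h_s)=\Phi'(h_s)(h_{s+\delta}-h_s)+O(|h_{s+\delta}-h_s|^2),$$
with last term of $L^1$ norm $O(\delta^2)$; it is multiplied by the bounded function $P_s\psi$. Writing $\Lambda(s+\delta)-\Lambda(s)$ as $\int(P_{s+\delta}\psi-P_s\psi)\Phi(h_{s+\delta})+\int P_s\psi\,(\Phi(h_{s+\delta})-\Phi(h_s))$, dividing by $\delta$ and letting $\delta\to0$,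
$$\Lambda'(s)=\int\Delta P_s\psi\,\Phi(h_s)-P_s\psi\,\Phi'(h_s)\,\Delta h_s\,d\mathfrak m .$$

**Step 2: integration by parts.** This step shows that only the $\Phi''$ term survives. By the chain rule $\Phi(h_s)\in W^{1,2}$. Also $P_s\psi\,\Phi'(h_s)=\Phi'(0)P_s\psi+P_s\psi\,(\Phi'(h_s)-\Phi'(0))\in W^{1,2}$, the last term being a product of bounded $W^{1,2}$ functions. Hence
$$\int\Delta P_s\psi\,\Phi(h_s)=-\int\Phi'(h_s)\langle\nabla P_s\psi,\nabla h_s\rangle,$$
$$-\int P_s\psi\,\Phi'(h_s)\Delta h_s=\int\Phi'(h_s)\langle\nabla P_s\psi,\nabla h_s\rangle+\int P_s\psi\,\Phi''(h_s)|Dh_s|^2,$$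
and, since $\Phi''(h_s)|Dh_s|^2\in L^1$,
$$\Lambda'(s)=\int P_s\psi\,\Phi''(h_s)|Dh_s|^2\,d\mathfrak m=\int\psi\,P_s\big(\Phi''(h_s)|Dh_s|^2\big)\,d\mathfrak m .$$

**Step 3: curvature.** We bound $\Lambda'$ below by a quantity that depends on $s$ only through $e^{2Ks}$. By (F2), $|DP_tf|=|DP_sh_s|\le e^{-Ks}P_s|Dh_s|$. In case (a), $\Phi''=2$ and by (1), $P_s|Dh_s|^2\ge(P_s|Dh_s|)^2\ge e^{2Ks}|DP_tf|^2$, so $\Lambda'(s)\ge2e^{2Ks}\int\psi|DP_tf|^2$. In case (b), $\Phi''(r)=1/(r+\varepsilon)$. Apply (1) to the product of $|Dh_s|(h_s+\varepsilon)^{-1/2}$ and $(h_s+\varepsilon)^{1/2}$, and use $P_s(h_s+\varepsilon)=P_tf+\varepsilon=P_tf_\varepsilon$: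
$$P_s\Big(\frac{|Dh_s|^2}{h_s+\varepsilon}\Big)\ge\frac{(P_s|Dh_s|)^2}{P_s(h_s+\varepsilon)}\ge e^{2Ks}\frac{|DP_tf|^2}{P_tf_\varepsilon},$$
so $\Lambda'(s)\ge e^{2Ks}\int\psi\,|DP_tf|^2/P_tf_\varepsilon$.

**Step 4: integration.** In both cases $\Lambda'(s)\ge e^{2Ks}A$ with $A$ independent of $s$. So $\Lambda(s)-Ac(s)$ is nondecreasing on $(0,t)$ and continuous on $[0,t]$, and $\Lambda(t)-\Lambda(0)\ge Ac(t)$. On the other hand $\Lambda(t)-\Lambda(0)=\int\psi\,[P_t\Phi(f)-\Phi(P_tf)]\,d\mathfrak m$. As $\psi$ is arbitrary, (a) follows, and so does (b), where the constants $\varepsilon\log\varepsilon$ cancel by $P_t1=1$. Finally, in (a) the right-hand side is at most $\|f\|_\infty^2$, and $P_tf\in W^{1,2}$, so (ii) gives the Lipschitz representative. $\square$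

**Convention.** For functions $f\in\mathbb R+(L^2\cap L^\infty)$ and $t>0$, $P_tf$ denotes from now on the continuous, in fact Lipschitz, representative. A.e. inequalities between continuous functions hold everywhere, and the sup norm of a continuous function is its $L^\infty$ norm, both because $\operatorname{supp}\mathfrak m=\mathrm X$.

## 8. Wang's Harnack inequality

**Lemma 6.** For $0\le f\in L^2\cap L^\infty$, $p>1$, $t>0$, $x,y\in\mathrm X$:
$$(P_tf)^p(x)\le P_t(f^p)(y)\,\exp\Big(\frac{p\,\mathsf d^2(x,y)}{4(p-1)c(t)}\Big).$$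
Here $f^p\in L^2\cap L^\infty$ automatically, since $f^p\le\|f\|_\infty^{p-1}f$.

To see the constants, take $\mathbb R$ with $K=0$, $c(t)=t$, and $f(x)=e^{ax}$ (not in $L^2$, but the formulas make sense). Then $P_tf(x)=e^{ax+a^2t}$, and $(P_tf)^p(x)/P_t(f^p)(y)=\exp\big(pa(x-y)-p(p-1)a^2t\big)$. Its maximum over $a$, at $a=\frac{x-y}{2(p-1)t}$, is exactly $\exp\big(\frac{p(x-y)^2}{4(p-1)t}\big)$.

**Proof.** **Step 1: a function of exponent and point.** The plan is to move from $x$ to $y$ while raising the exponent from $1$ to $p$. Fix $\varepsilon>0$, $f_\varepsilon=f+\varepsilon$. For $q\in[1,p]$ write $f_\varepsilon^q=\varepsilon^q+f^{(q)}$, where $0\le f^{(q)}\le q(\|f\|_\infty+\varepsilon)^{q-1}f$, so $f^{(q)}\in L^2\cap L^\infty$. Let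
$$F(q,z)=\log P_t(f_\varepsilon^q)(z).$$
The functions $P_tf_\varepsilon^q\ge\varepsilon^q$ are bounded and Lipschitz in $z$, uniformly in $q$, by Lemma 5(a). As $f_\varepsilon$ takes values in $[\varepsilon,\|f\|_\infty+\varepsilon]$, $q\mapsto f_\varepsilon^q$ is $C^1$ into $L^\infty$ with derivative $f_\varepsilon^q\log f_\varepsilon$, and $P_t$ is an $L^\infty$ contraction. Moreover $f_\varepsilon^q\log f_\varepsilon-\varepsilon^q\log\varepsilon$ is bounded by a constant times $f$, so $f_\varepsilon^q\log f_\varepsilon\in\mathbb R+(L^2\cap L^\infty)$, and its images under $P_t$ are Lipschitz in $z$ uniformly in $q$ and continuous in $q$ uniformly in $z$. Hence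
$$\partial_qF=\frac{P_t(f_\varepsilon^q\log f_\varepsilon)}{P_tf_\varepsilon^q}$$
exists and is bounded and jointly continuous in $(q,z)$.

**Step 2: the slope of $F$.** We bound the space derivative by the same quantity that controls the $q$-derivative. Apply Lemma 5(b) to $f^{(q)}$ with $\varepsilon^q$ in place of $\varepsilon$ and divide by $c(t)P_tf_\varepsilon^q$. Since $|DF(q,\cdot)|=|DP_tf^{(q)}|/P_tf_\varepsilon^q$,
$$|DF(q,\cdot)|^2\le\frac{E_q}{c(t)}\ \text{ a.e.},\qquad E_q:=\frac{P_t(f_\varepsilon^q\log f_\varepsilon^q)}{P_tf_\varepsilon^q}-\log P_tf_\varepsilon^q .$$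
$E_q$ is continuous and $\ge0$ a.e., hence everywhere. As $F(q,\cdot)$ is Lipschitz, Lemma 3 gives $\operatorname{lip}F(q,\cdot)\le\sqrt{E_q/c(t)}$ at every point. Moreover, directly from the formulas, $q\,\partial_qF-F=E_q$.

**Step 3: along a curve.** Let $L>\mathsf d(x,y)$, $\gamma$ an $L$-Lipschitz curve from $x$ to $y$ (Lemma 4), $q(s)=1+(p-1)s$ and $\phi(s)=q(s)^{-1}F(q(s),\gamma_s)$. $F$ is Lipschitz in each variable, uniformly in the other, so $\phi$ is Lipschitz. Let $\phi$ be differentiable at $s$ and $h\downarrow0$. Split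
$$F(q(s+h),\gamma_{s+h})-F(q(s),\gamma_s)=\big[F(q(s+h),\gamma_{s+h})-F(q(s),\gamma_{s+h})\big]+\big[F(q(s),\gamma_{s+h})-F(q(s),\gamma_s)\big].$$
By the mean value theorem and joint continuity, the first bracket divided by $h$ tends to $q'\partial_qF(q(s),\gamma_s)$. The second is at least $-(\operatorname{lip}F(q(s),\cdot)(\gamma_s)+o(1))\,Lh$. With everything evaluated at $(q(s),\gamma_s)$ and $q'=p-1$,
$$\phi'(s)\ge\frac{q'}{q^2}\big(q\,\partial_qF-F\big)-\frac Lq\sqrt{\frac{E_q}{c(t)}}=q'\Big(\frac{\sqrt{E_q}}q\Big)^2-\frac{L}{\sqrt{c(t)}}\,\frac{\sqrt{E_q}}q\ \ge\ -\frac{L^2}{4c(t)(p-1)},$$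
by minimizing the quadratic polynomial in $\sqrt{E_q}/q$.

**Step 4: limits.** Integrating over $[0,1]$: $\frac1p\log P_t(f_\varepsilon^p)(y)-\log P_tf_\varepsilon(x)\ge-\frac{L^2}{4c(t)(p-1)}$. Multiply by $p$, exponentiate and let $L\downarrow\mathsf d(x,y)$. Then let $\varepsilon\to0$: $f_\varepsilon\to f$ and $f_\varepsilon^p\to f^p$ in $L^\infty$, so their images under $P_t$ converge uniformly. $\square$

## 9. Davies–Gaffney estimates for $P_t$ and its gradient

**Lemma 7.** Let $A,B\subset\mathrm X$ be nonempty Borel sets with $\mathsf d(a,b)\ge\delta>0$ for $a\in A$, $b\in B$, and let $f\in L^2$ vanish a.e. outside $A$. Then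
$$\|P_tf\|_{L^2(B)}\le e^{-\delta^2/(4t)}\|f\|_2,\qquad\|DP_tf\|_{L^2(B)}^2\le\Big(\frac2t+\frac{16}{\delta^2}\Big)e^{-\delta^2/(16t)}\|f\|_2^2 .$$

**Proof.** **Step 1: a weighted energy.** The weight is small on $A$ and large on $B$. Let $v=v_t=P_tf$, $\omega=\min\{\mathsf d(\cdot,A),\delta\}$, $\lambda>0$, $E(t)=\int e^{2\lambda\omega}v_t^2\,d\mathfrak m$. The weight is bounded and Lipschitz, and $|D\omega|\le1$. For $t>0$,
$$E'=2\int e^{2\lambda\omega}v\,\Delta v=-2\int e^{2\lambda\omega}\big(|Dv|^2+2\lambda v\langle\nabla\omega,\nabla v\rangle\big)\le2\lambda^2E,$$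
because $-|Dv|^2+2\lambda|v||Dv|\le\lambda^2v^2$. $E$ is continuous at $0$, and $E(0)=\|f\|_2^2$ since $\omega=0$ on $A$. On $B$, $\omega=\delta$. So $e^{2\lambda\delta}\|v_t\|_{L^2(B)}^2\le E(t)\le e^{2\lambda^2t}\|f\|_2^2$, and $\lambda=\delta/(2t)$ gives $2\lambda^2t-2\lambda\delta=-\delta^2/(2t)$, the first bound.

**Step 2: the gradient.** A cutoff turns the bound on $v$ near $B$ into one on $Dv$. Let $\xi=(1-2\mathsf d(\cdot,B)/\delta)_+$, so $|D\xi|\le2/\delta$, $\xi=1$ on $B$, and $S=\{\xi>0\}=\{\mathsf d(\cdot,B)<\delta/2\}$ has distance at least $\delta/2$ from $A$. Then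
$$\int\xi^2|Dv|^2=-\int\xi^2v\,\Delta v-2\int\xi v\langle\nabla\xi,\nabla v\rangle\le\|v\|_{L^2(S)}\|\Delta v\|_2+\tfrac12\int\xi^2|Dv|^2+\tfrac8{\delta^2}\|v\|_{L^2(S)}^2 .$$
Absorb the middle term, and insert $\|\Delta v\|_2\le\|f\|_2/t$ and $\|v\|_{L^2(S)}\le e^{-\delta^2/(16t)}\|f\|_2$ (Step 1 with $\delta/2$). The result is $\big(\frac2te^{-\delta^2/(16t)}+\frac{16}{\delta^2}e^{-\delta^2/(8t)}\big)\|f\|_2^2$, which is at most the bound claimed. $\square$

## 10. From $L^2$ to local sup and Lipschitz bounds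

This lemma holds both competing exponents.

**Lemma 8.** Let $0<t\le1$, $\rho>0$, $\delta\ge0$, $x_0\in\mathrm X$, $f\in L^2(\mathfrak m)$; if $\delta>0$ assume $f=0$ a.e. on $B_{\rho+\delta}(x_0)$. Set
$$\Theta=\mathfrak m(B_\rho(x_0))^{-1/2}\exp\Big(\frac1t\Big[\frac{10\rho^2}{3\kappa}-\frac{\delta^2}{36}\Big]\Big)\|f\|_2 .$$
Then $P_tf$ has a representative on $B_{\rho/2}(x_0)$ with $|P_tf|\le2\Theta$ and Lipschitz constant $\le2\sqrt{3/(\kappa t)}\,\Theta$ there.

**Proof.** Write $B=B_\rho(x_0)$; $0<\mathfrak m(B)<\infty$. In Steps 1–3, $0\le f\in L^2\cap L^\infty$ and $f\not\equiv0$.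

**Step 1: bound for $P_t(f^{3/2})$ and $P_tf$ on $B$.** We aim at $P_tf^{3/2}$, not only $P_tf$, because Step 2 needs a power above $1$. Apply Lemma 6 to $f^{3/2}\in L^2\cap L^\infty$ with $p=\frac65$, so that $\frac p{4(p-1)}=\frac32$. For $x,y\in B$, $\mathsf d(x,y)<2\rho$ and $c(t)\ge\kappa t$, so the exponent is at most $6\rho^2/(\kappa t)$. Average in $y\in B$, use the symmetry of $P_t$ and Hölder's inequality with exponents $\frac{10}9$ and $10$:
$$\big(P_tf^{3/2}\big)^{6/5}(x)\le\frac{e^{6\rho^2/(\kappa t)}}{\mathfrak m(B)}\int f^{9/5}P_t1_B\,d\mathfrak m\le\frac{e^{6\rho^2/(\kappa t)}}{\mathfrak m(B)}\,\|f\|_2^{9/5}\,\|P_t1_B\|_{L^{10}(\{f\ne0\})}.$$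
Up to a null set, $\{f\ne0\}$ lies outside $B_{\rho+\delta}(x_0)$, at distance at least $\delta$ from $B$. Since $0\le P_t1_B\le1$, Lemma 7 (or $L^2$ contractivity if $\delta=0$) gives
$$\|P_t1_B\|_{L^{10}(\{f\ne0\})}^{10}\le\|P_t1_B\|_{L^2(\{f\ne0\})}^2\le e^{-\delta^2/(2t)}\mathfrak m(B).$$
So $(P_tf^{3/2})^{6/5}\le e^{(6\rho^2/\kappa-\delta^2/20)/t}\,\mathfrak m(B)^{-9/10}\|f\|_2^{9/5}$ on $B$. Raising to the power $\frac56$, and then using (1),
$$P_tf^{3/2}\le e^{(5\rho^2/\kappa-\delta^2/24)/t}\,\mathfrak m(B)^{-3/4}\|f\|_2^{3/2}=\Theta^{3/2},\qquad P_tf\le(P_tf^{3/2})^{2/3}\le\Theta\qquad\text{on }B .$$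

**Step 2: gradient bound a.e. on $B$.** We feed Step 1 into the entropy inequality. In Lemma 5(b) one may replace $\log$ by $\log(\cdot/\lambda)$, $\lambda>0$, on the right-hand side, because the added terms cancel. We have $r\log(r/\lambda)\le2\lambda^{-1/2}r^{3/2}$ (from $\log s\le2\sqrt s$) and $-r\log(r/\lambda)\le\lambda$ (from $-s\log s\le1$). So
$$c(t)|DP_tf|^2\le P_tf_\varepsilon\,\big[2\lambda^{-1/2}P_t(f_\varepsilon^{3/2})+\lambda\big],\quad\text{and as }\varepsilon\to0,\quad c(t)|DP_tf|^2\le P_tf\,\big[2\lambda^{-1/2}P_tf^{3/2}+\lambda\big]$$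
a.e. With $\lambda=\Theta$ (which is positive, as $f\not\equiv0$), Step 1 gives $c(t)|DP_tf|^2\le\Theta(2\Theta+\Theta)$ on $B$, and therefore $|DP_tf|^2\le3\Theta^2/(\kappa t)$ a.e. on $B$.

**Step 3: Lipschitz bound on $B_{\rho/2}(x_0)$.** We integrate the gradient bound along curves inside $B$. $P_tf$ is globally Lipschitz by Lemma 5(a), so Lemma 3 with constant $g$ gives $\operatorname{lip}P_tf\le G:=\sqrt{3/(\kappa t)}\,\Theta$ on $B$. Let $x,y\in B_{\rho/2}(x_0)$; then $\mathsf d(x,y)<\rho$. Take $L>\mathsf d(x,y)$ and an $L$-Lipschitz $\gamma$ from $x$ to $y$. Each $\gamma_s$ is within $L/2$ of $x$ or of $y$, so $\mathsf d(\gamma_s,x_0)\le\max\{\mathsf d(x,x_0),\mathsf d(y,x_0)\}+L/2<\rho$ once $L$ is close to $\mathsf d(x,y)$. The Lipschitz function $s\mapsto P_tf(\gamma_s)$ has derivative at most $GL$ in absolute value a.e.; so $|P_tf(x)-P_tf(y)|\le GL$. Let $L\downarrow\mathsf d(x,y)$.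

**Step 4: general $f$.** For $0\le f\in L^2$ the functions $P_t\min\{f,n\}$ are continuous, increase with $n$, and satisfy the bounds of Steps 1 and 3 on $B_{\rho/2}(x_0)$ with the $\Theta$ of $f$. Their pointwise limit satisfies them too, and equals $P_tf$ a.e. by $L^2$ convergence. For general $f$ use $f=f^+-f^-$ and add the two bounds; $f^\pm$ vanish where $f$ does. $\square$

## 11. Proof of Theorem 1 at unit scale

Now $R=1$, $K\ge-1$, $B_r=B_r(x_0)$, and $C$ denotes universal constants that may change from line to line.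

**Step 1: more test functions.** We want to test the equation with semigroup images, which are not Lipschitz functions of bounded support. Claim: if $\chi\in\mathsf{LIP}_{bs}(\Omega)$ and $\varphi\in W^{1,2}(\mathrm X)$, then
$$\int\langle\nabla u,\nabla(\chi\varphi)\rangle\,d\mathfrak m=-\int f\chi\varphi\,d\mathfrak m.\tag{2}$$
Take Lipschitz $\varphi_n\to\varphi$ in $W^{1,2}$. Since $\varphi_n$ is bounded on the bounded set $\operatorname{supp}\chi$, $\chi\varphi_n$ is Lipschitz and lies in $\mathsf{LIP}_{bs}(\Omega)$; so (2) holds for $\varphi_n$. By Leibniz, $\chi\varphi_n\to\chi\varphi$ in $W^{1,2}$, with supports in $\operatorname{supp}\chi$. There $f\in L^2$ by definition. Also $|Du|\in L^2(\operatorname{supp}\chi)$: there is $\eta\in\mathsf{LIP}_{bs}(\Omega)$ equal to $1$ on a neighbourhood of $\operatorname{supp}\chi$ (a function of the distance to $\operatorname{supp}\chi$), and $|Du|=|D(\eta u)|$ there. So we may pass to the limit.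

**Step 2: Caccioppoli.** This controls $Du$ on $B_{3/4}$ by $u$ and $f$ on $B_1$. Let $\zeta=\min\{1,4(1-\mathsf d(x_0,\cdot))_+\}$. It equals $1$ on $B_{3/4}$, vanishes off $B_1$, satisfies $|D\zeta|\le4$, and is in $\mathsf{LIP}_{bs}(\Omega)$ because $B_{R'}\subset\Omega$ with $R'>1$. Take $\chi=\zeta$, $\varphi=\zeta u$ in (2):
$$\int\zeta^2|Du|^2=-2\int\zeta u\langle\nabla\zeta,\nabla u\rangle-\int f\zeta^2u\le\tfrac12\int\zeta^2|Du|^2+32\|u\|_{L^2(B_1)}^2+\|f\|_{L^2(B_1)}\|u\|_{L^2(B_1)} .$$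
Hence $\|Du\|_{L^2(B_{3/4})}\le8\|u\|_{L^2(B_1)}+\big(2\|f\|_{L^2(B_1)}\|u\|_{L^2(B_1)}\big)^{1/2}\le9\|u\|_{L^2(B_1)}+\|f\|_{L^2(B_1)}$, and
$$D:=4\big(\|Du\|_{L^2(B_{3/4})}+\|u\|_{L^2(B_1)}\big)\le C\big(\|u\|_{L^2(B_1)}+\mathfrak m(B_1)^{1/2}\|f\|_{L^\infty(B_1)}\big).\tag{3}$$

**Step 3: localization.** We cut off $u$ and identify $\Delta(\chi u)$ as $\chi f$ plus a functional living on an annulus. Let
$$\chi=\min\{1,(3-4\mathsf d(x_0,\cdot))_+\},\qquad w=\chi u\in W^{1,2}(\mathrm X),\qquad A=\{\tfrac12<\mathsf d(x_0,\cdot)<\tfrac34\}.$$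
So $\chi=1$ on $B_{1/2}$, $\chi=0$ off $B_{3/4}$, and $|D\chi|\le4\cdot1_A$ a.e. by locality. For $\varphi\in W^{1,2}(\mathrm X)$, Leibniz gives
$$\int\langle\nabla w,\nabla\varphi\rangle=\int\langle\nabla u,\nabla(\chi\varphi)\rangle-\int\varphi\langle\nabla u,\nabla\chi\rangle+\int u\langle\nabla\chi,\nabla\varphi\rangle,\tag{4}$$
so by (2)
$$-\int\langle\nabla w,\nabla\varphi\rangle=\int f\chi\varphi+\ell(\varphi),\qquad\ell(\varphi):=\int_A\varphi\langle\nabla u,\nabla\chi\rangle-u\langle\nabla\chi,\nabla\varphi\rangle\,d\mathfrak m,\tag{5}$$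
$$|\ell(\varphi)|\le D\big(\|\varphi\|_{L^2(A)}+\|D\varphi\|_{L^2(A)}\big).\tag{6}$$
Thus $\ell$ takes the place of the function $g$ of Section 3, and no $\Delta\chi$ is needed.

**Step 4: the representation formula.** For $\psi\in L^2$ and $t>0$, by (5) with $\varphi=P_t\psi$,
$$\frac d{dt}\int wP_t\psi\,d\mathfrak m=\int w\,\Delta P_t\psi\,d\mathfrak m=-\int\langle\nabla w,\nabla P_t\psi\rangle\,d\mathfrak m=\ell(P_t\psi)+\int\psi\,P_t(\chi f)\,d\mathfrak m .$$
By (6) and (F1), $|\ell(P_t\psi)|\le D(1+t^{-1/2})\|\psi\|_2$, which is integrable on $(0,1)$; and $\int wP_t\psi\to\int w\psi$ as $t\to0$. Integrating over $(0,1)$,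
$$\int w\psi\,d\mathfrak m=\int\psi\,P_1w\,d\mathfrak m-\int_0^1\Big[\ell(P_t\psi)+\int\psi\,P_t(\chi f)\,d\mathfrak m\Big]dt.\tag{7}$$

**Step 5: half of the time turns $\ell$ into a function.** We use $P_t=P_{t/2}P_{t/2}$: the first half makes $\ell$ an $L^2$ function, the second half is left for Lemma 8. For $0<t\le1$, $|\ell(P_{t/2}\psi)|\le D(1+\sqrt{2/t})\|\psi\|_2$, so by Riesz there is $g_t\in L^2$ with $\ell(P_{t/2}\psi)=\int g_t\psi$ for all $\psi\in L^2$, and
$$\|g_t\|_2\le3D\,t^{-1/2}.\tag{8}$$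
Moreover
$$\ell(P_t\psi)=\ell(P_{t/2}P_{t/2}\psi)=\int g_tP_{t/2}\psi\,d\mathfrak m=\int\psi\,P_{t/2}g_t\,d\mathfrak m.\tag{9}$$
The price is that $g_t$ is no longer supported near $A$, but it is tiny near $x_0$. If $\psi$ vanishes outside $B_{1/4}$, which is at distance at least $\frac14$ from $A$, Lemma 7 at time $t/2$ and (6) give
$$|\ell(P_{t/2}\psi)|\le D\Big(e^{-1/(32t)}+\big(\tfrac4t+256\big)^{1/2}e^{-1/(256t)}\Big)\|\psi\|_2 .$$
(If $A=\emptyset$, then $\ell=0$ and there is nothing to do.) Since $t\le1$, the bracket is at most $(1+\sqrt{260})\,t^{-1/2}e^{-1/(256t)}$. Taking the supremum over such $\psi$,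
$$\|g_t\|_{L^2(B_{1/4})}\le18\,D\,t^{-1/2}e^{-1/(256t)}.\tag{10}$$

**Step 6: the choice of $\rho$.** Here the decay beats the growth. Let $\rho=\frac1{400}$. As $\frac{20}{3\kappa}=\frac{20e^2}3<50$,
$$\frac{20\rho^2}{3\kappa}<\frac{50}{160000}=\frac1{3200}<\frac1{2304}.$$
At time $t/2$ the exponent in Lemma 8 is $\frac1t\big[\frac{20\rho^2}{3\kappa}-\frac{\delta^2}{18}\big]$. Apply the lemma twice.

* To $g_t1_{B_{1/4}}$ with $\delta=0$, using (10): $\Theta\le18D\,\mathfrak m(B_\rho)^{-1/2}t^{-1/2}\exp\big(\frac1t\big[\frac{20\rho^2}{3\kappa}-\frac1{256}\big]\big)$.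
* To $g_t1_{\mathrm X\setminus B_{1/4}}$ with $\delta=\frac18$ (note $\rho+\delta\le\frac14$), using (8): $\Theta\le3D\,\mathfrak m(B_\rho)^{-1/2}t^{-1/2}\exp\big(\frac1t\big[\frac{20\rho^2}{3\kappa}-\frac1{1152}\big]\big)$.

Since $\frac1{2304}-\frac1{256}=-\frac8{2304}$ and $\frac1{2304}-\frac1{1152}=-\frac1{2304}$, both exponents are at most $-a/t$ with $a=\frac1{2304}$. Hence $P_{t/2}g_t$ has a representative on $B_{\rho/2}$ with
$$|P_{t/2}g_t|\le CD\,\mathfrak m(B_\rho)^{-1/2}t^{-1/2}e^{-a/t},\qquad\mathrm{Lip}(P_{t/2}g_t;B_{\rho/2})\le CD\,\mathfrak m(B_\rho)^{-1/2}t^{-1}e^{-a/t}.\tag{11}$$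

**Step 7: the other two terms.** Since $\chi f\in L^2\cap L^\infty$, (F1) and Lemma 5(a) give $|P_t(\chi f)|\le\|f\|_{L^\infty(B_1)}$ and $\mathrm{Lip}(P_t(\chi f))\le\|f\|_{L^\infty(B_1)}(2\kappa t)^{-1/2}$ for $0<t\le1$. Lemma 8 with $t=1$, $\delta=0$ and $\|w\|_2\le\|u\|_{L^2(B_1)}$ shows that $P_1w$ and its Lipschitz constant are bounded on $B_{\rho/2}$ by $C\,\mathfrak m(B_\rho)^{-1/2}\|u\|_{L^2(B_1)}$.

**Step 8: measurability in $t$.** We need this to integrate pointwise in $x$. Let $H_t$ be the Lipschitz representative on $B_{\rho/2}$ of $P_{t/2}g_t+P_t(\chi f)$. For $\psi\in L^2$ vanishing outside $B_{\rho/2}$, (9) gives $\int H_t\psi=\ell(P_t\psi)+\int\psi P_t(\chi f)$. This is continuous in $t\in(0,1]$: the second term by strong continuity, the first by (6) and since $t\mapsto P_t\psi$ is continuous into $W^{1,2}$, because $\|D(P_t\psi-P_s\psi)\|_2^2\le\|P_t\psi-P_s\psi\|_2\|\Delta(P_t\psi-P_s\psi)\|_2$. With $\psi=1_{B_r(x)}/\mathfrak m(B_r(x))$ and $r\to0$, $H_t(x)$ is a limit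 of continuous functions of $t$, so $t\mapsto H_t(x)$ is measurable for each $x\in B_{\rho/2}$. As $H_t$ is continuous in $x$ and $\mathrm X$ is separable, $(t,x)\mapsto H_t(x)$ is jointly measurable.

**Step 9: conclusion.** The bounds of Steps 6 and 7 are integrable on $(0,1)$: $e^{-a/t}\le t/a$ takes care of $t^{-1}e^{-a/t}$ and $t^{-1/2}e^{-a/t}$, and $(2\kappa t)^{-1/2}$ is integrable. So
$$U(x):=P_1w(x)-\int_0^1H_t(x)\,dt,\qquad x\in B_{\rho/2},$$
is Lipschitz, with
$$\sup_{B_{\rho/2}}|U|+\mathrm{Lip}(U;B_{\rho/2})\le C\,\mathfrak m(B_\rho)^{-1/2}\big(\|u\|_{L^2(B_1)}+D\big)+C\|f\|_{L^\infty(B_1)} .$$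
Let $\psi\in L^2$ vanish outside $B_{\rho/2}$; then $\psi\in L^1$, and Fubini applies. By (7), (9) and $w=u$ on $B_{1/2}$, $\int u\psi=\int U\psi$. Therefore $u=U$ a.e. on $B_{\rho/2}$. Put $\epsilon=\rho/2=\frac1{800}$. Then $\mathfrak m(B_\rho)^{-1/2}\le\mathfrak m(B_\epsilon)^{-1/2}$ and $1\le(\mathfrak m(B_1)/\mathfrak m(B_\epsilon))^{1/2}$, and with (3) this is the estimate of Theorem 1 for $R=1$. The scaling of Section 5 gives the general case. $\blacksquare$

## 12. Subharmonic functions, a Liouville theorem, and right-hand sides in $L^p$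

From here on $K\in\mathbb R$ is again arbitrary.

**Proposition 9 (subharmonic functions).** Let $KR^2\ge-1$, $B_{R'}(x_0)\subset\Omega$ with $R'>R$, and $0\le u\in W^{1,2}_{\rm loc}(\Omega)$ with $\int\langle\nabla u,\nabla\varphi\rangle\le0$ for all $0\le\varphi\in\mathsf{LIP}_{bs}(\Omega)$. Then, with universal $\epsilon,C$,
$$\operatorname*{ess\,sup}_{B_{\epsilon R}(x_0)}u\le C\,\mathfrak m(B_{\epsilon R}(x_0))^{-1/2}\|u\|_{L^2(B_R(x_0))}.$$

**Proof.** Scale to $R=1$, $K\ge-1$, and keep the notation of Section 11.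

**Step 1: test functions.** The inequality must reach $\chi\varphi$ with $0\le\chi\in\mathsf{LIP}_{bs}(\Omega)$, $0\le\varphi\in W^{1,2}$. Take Lipschitz $\varphi_n\to\varphi$ in $W^{1,2}$. Then $0\le\chi\varphi_n^+\in\mathsf{LIP}_{bs}(\Omega)$. The $\varphi_n^+$ are bounded in $W^{1,2}$ and converge to $\varphi^+=\varphi$ in $L^2$, hence weakly in the Hilbert space $W^{1,2}$. Since $\varphi\mapsto\int\langle\nabla u,\nabla(\chi\varphi)\rangle$ is a bounded linear functional on $W^{1,2}$, the inequality passes to the limit.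

**Step 2: Caccioppoli.** Testing with $\zeta\cdot(\zeta u)\ge0$ gives $\int\zeta^2|Du|^2\le-2\int\zeta u\langle\nabla\zeta,\nabla u\rangle\le\frac12\int\zeta^2|Du|^2+32\|u\|^2_{L^2(B_1)}$. So $D\le C\|u\|_{L^2(B_1)}$.

**Step 3: a one-sided representation.** Identity (4) holds as before, so for $\varphi\ge0$ we get $-\int\langle\nabla w,\nabla\varphi\rangle\ge\ell(\varphi)$. Let $0\le\psi\in L^2$ vanish outside $B_{\rho/2}$. As in Step 4 of Section 11, $\frac d{dt}\int wP_t\psi\ge\ell(P_t\psi)$, since $P_t\psi\ge0$. The construction of $g_t$ and the bounds (8)–(11) used only (6) and Lemmas 7 and 8. Hence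
$$\int u\psi\,d\mathfrak m\le\int\psi\,P_1w\,d\mathfrak m-\int_0^1\!\int\psi\,P_{t/2}g_t\,d\mathfrak m\,dt\le C\,\mathfrak m(B_\rho)^{-1/2}\|u\|_{L^2(B_1)}\|\psi\|_{L^1}.$$
Write $M$ for the factor of $\|\psi\|_{L^1}$. If $u>M$ on a subset of $B_{\rho/2}$ of positive measure, the indicator of that subset as $\psi$ contradicts the inequality. So $u\le M$ a.e. on $B_{\rho/2}=B_\epsilon$, and $\mathfrak m(B_\rho)\ge\mathfrak m(B_\epsilon)$. $\square$

**Proposition 10 (Liouville).** If $K\ge0$ and $u$ is harmonic in $\mathrm X$ with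
$$\liminf_{R\to\infty}\frac1{R^2\,\mathfrak m(B_{\epsilon R}(x_0))}\int_{B_R(x_0)}u^2\,d\mathfrak m=0$$
for some $x_0$, with $\epsilon$ from Theorem 1, then $u$ is constant.

**Proof.** As $K\ge0$, Theorem 1 applies for every $R>0$ with $\Omega=\mathrm X$, $f=0$, and the continuous representative of $u$ satisfies
$$\mathrm{Lip}(u;B_{\epsilon R}(x_0))\le C\,R^{-1}\,\mathfrak m(B_{\epsilon R}(x_0))^{-1/2}\,\|u\|_{L^2(B_R(x_0))}.$$
Along a suitable sequence $R_j\to\infty$ the right-hand side tends to $0$. Any two points lie in $B_{\epsilon R_j}(x_0)$ for large $j$, so $u$ takes the same value at both. $\square$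

**Proposition 11 (sharpness of $f\in L^\infty$).** For every $p<\infty$ there are an $\mathrm{RCD}(0,\infty)$ space and $u$, $f\in L^p_{\rm loc}$ with $\Delta u=f$, where $u$ has no continuous representative.

**Proof.** Take $\mathbb R^n$ with Lebesgue measure, $n>\max\{2p,4\}$, and $u=\log(1/|x|)$. Then $u\in L^2_{\rm loc}$ and $|\nabla u|=|x|^{-1}\in L^2_{\rm loc}$, so $u\in W^{1,2}_{\rm loc}$. Away from $0$, with $r=|x|$, $\Delta u=u''+\frac{n-1}ru'=\frac1{r^2}-\frac{n-1}{r^2}=-(n-2)|x|^{-2}=:f$. Since $n>2p$ and $n>4$, $f\in L^p_{\rm loc}\cap L^2_{\rm loc}$. The equation holds weakly across $0$: for Lipschitz $\varphi$ with bounded support,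
$$\int_{\{|x|>r\}}\nabla u\cdot\nabla\varphi\,dx=-\int_{\{|x|>r\}}f\varphi\,dx+b_r,$$
where the boundary term satisfies $|b_r|\le\sup|\varphi|\cdot r^{-1}\cdot|\partial B_r(0)|=O(r^{n-2})\to0$ as $r\to0$, and the two integrals converge to those over $\mathbb R^n$. But $u$ is unbounded near $0$, so it has no continuous representative. $\square$

The space depends on $p$ through $n$. With Corollary 2, among the assumptions $f\in L^p_{\rm loc}$, $1\le p\le\infty$, only $p=\infty$ yields continuity throughout the class $\mathrm{RCD}(K,\infty)$.
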